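\title{Complete intersections in the Jordan type stratification of commuting nilpotent matrices}

\begin{abstract}
Let $Q$ be a partition with $\ell$ parts that differ pairwise by at least two, and let $P$ be a partition such that a generic nilpotent matrix commuting with the Jordan matrix $J_P$ has Jordan type $Q$. We prove, over every infinite field, that the matrices of Jordan type $P$ in the space of nilpotent matrices commuting with $J_Q$ form a locus whose closure is an irreducible complete intersection of codimension $\ell(P)-\ell$, with prime ideal generated by homogeneous polynomials of degree at most $\ell$. The equations are explicit: they are coefficients of principal minors of an $\ell\times\ell$ matrix of polynomials. The same analysis puts the partitions $P$ in bijection with the integer points of a box and shows that the degree bound $\ell$ cannot be lowered.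
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathsf k$ be an infinite field. The \emph{Jordan type} $P_A$ of a nilpotent $n\times n$ matrix $A$ over $\mathsf k$ is the partition of $n$ formed by the sizes of its Jordan blocks. For a partition $P$ of $n$ let $J_P$ be the nilpotent Jordan matrix of type $P$ and let $\ell(P)=\dim\ker J_P$ be the number of parts of $P$. Partitions of $n$ are ordered by \emph{dominance}: $P\ge P'$ if $p_1+\dots+p_i\ge p'_1+\dots+p'_i$ for all $i$, or equivalently if $\operatorname{rank}J_P^i\ge\operatorname{rank}J_{P'}^i$ for all $i$. If $Y$ is an irreducible set of nilpotent matrices, then the ranks of all powers are simultaneously maximal on a dense open subset of $Y$. The matrices in this subset have one Jordan type, the \emph{generic type} of $Y$, and it dominates the type of every element of $Y$.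

For a nilpotent matrix $B$ let $\mathcal N_B$ be the variety of nilpotent matrices commuting with $B$. It is irreducible (Lemma~\ref{lem:centralizer}), and its generic type depends only on $P=P_B$; it is denoted $\mathfrak D(P)$. Thus $\mathfrak D(P)$ is the largest Jordan type that commutes with the type $P$, and $\mathfrak D(P)\ge P$ because $B\in\mathcal N_B$. A partition $Q$ is \emph{stable} if $\mathfrak D(Q)=Q$; equivalently, its parts differ pairwise by at least two. It is known that $\mathfrak D(P)$ is always stable. One half of the equivalence takes a line: if $Q$ has parts $q\ge q'$ with $q-q'\le1$, then the square of a Jordan block of size $q+q'$ has type $(q,q')$, so $J_Q$ commutes with a nilpotent matrix whose type arises from $Q$ by merging the two parts, and this type strictly dominates $Q$. The other half is recovered in Remark~\ref{rem:stable}.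

Commutation is symmetric, so all partitions $P$ with $\mathfrak D(P)=Q$ can be seen inside the single variety $\mathcal N_{J_Q}$, which for stable $Q$ is a linear space of matrices. It is the disjoint union of the loci
\[
W^Q_P=\{A\in\mathcal N_{J_Q}: P_A=P\}.
\]
A dimension count (Proposition~\ref{prop:codimW}) shows that a nonempty locus $W^Q_P$ has codimension at least $\ell(P)-\ell(Q)$, with equality exactly when $\mathfrak D(P)=Q$. So $\mathfrak D^{-1}(Q)$ indexes the strata that are as large as their number of Jordan blocks allows, and one would like to know their equations. The problem, posed in \cite{BIK}, is to decide whether for stable $Q$ of length $\ell$ and $\mathfrak D(P)=Q$ the closure of $W^Q_P$ is an irreducible complete intersection of codimension $\ell(P)-\ell$ with defining equations of degree at most $\ell$. This has been established for $\ell=1$ and $\ell=2$. We prove it for all $\ell$. Let $K$ be the algebraic closure of $\mathsf k$.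

\begin{theorem}\label{thm:main}
Let $Q$ be a stable partition of length $\ell$ and let $\mathfrak D(P)=Q$. Then the ideal of $\overline{W^Q_P}$ in the coordinate ring of the affine space $\mathcal N_{J_Q}$ is prime, stays prime over $K$, has height $\ell(P)-\ell$, and is generated by $\ell(P)-\ell$ homogeneous polynomials of degree at most $\ell$.
\end{theorem}

Here is why one would guess this. View $\mathsf k^n$ as the module $\bigoplus_i\mathsf k[x]/(x^{q_i})$ with $x$ acting as $J_Q$. An element of $\mathcal N_{J_Q}$ is then an $\ell\times\ell$ matrix $A$ of polynomials, and its number of Jordan blocks is the dimension of its cokernel. For a matrix acting on the free module $\mathsf k[[x]]^\ell$ the cokernel has dimension $\operatorname{ord}\det A$, the order of vanishing at $x=0$. The gaps between the parts of $Q$ force $\operatorname{ord}\det A\ge\ell$ (Remark~\ref{rem:components}), so ``at least $c$ Jordan blocks'' should correspond to the vanishing of the coefficients of $x^\ell,\dots,x^{c-1}$ in $\det A$: these are $c-\ell$ equations of degree $\ell$. This explains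 both numbers in the theorem, but it is not a proof. The locus cut out by these equations can be reducible, partitions with the same number of parts correspond to different components, and a component of a complete intersection need not be a complete intersection.

Section~\ref{sec:model} sets up the matrices over $\mathsf k[x]$, works out $\ell=1$ and $\ell=2$ by hand, and states Theorem~\ref{thm:explicit}, which gives the equations, parametrizes $\mathfrak D^{-1}(Q)$ by a box, and shows that the degree bound is sharp. Section~\ref{sec:codim} contains the dimension count, and Section~\ref{sec:lifts} makes the relation between Jordan blocks and $\operatorname{ord}\det$ exact by passing to a larger affine space. There we stratify by the orders of all leading principal minors and show that the strata closures are the only irreducible sets of the smallest possible codimension (Section~\ref{sec:strata}) and that they are complete intersections (Section~\ref{sec:equations}). Section~\ref{sec:proofs} returns to $\mathcal N_{J_Q}$ and to the field $\mathsf k$.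

\subsection*{Conventions and standard facts}
A \emph{variety} is a locally closed subset of an affine space over $K$, identified with its set of $K$-points and not assumed irreducible; its dimension is the largest dimension of a component, and $X(\mathsf k)$ is the set of points of $X$ with coordinates in $\mathsf k$. We put $R=K[[x]]$ with valuation $\operatorname{ord}$, $\operatorname{ord}0=\infty$, and write $[x^d]g$ for the coefficient of $x^d$ in $g$. We use the following facts.
\begin{itemize}
\item[(F1)] If $\phi:X\to Y$ is a dominant morphism of irreducible varieties, then the fibers over a nonempty open subset of $Y$ have dimension $\dim X-\dim Y$. If $\phi:X\to Y$ is a surjective morphism of varieties and all its fibers have dimension $d$, then $\dim X=\dim Y+d$.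
\item[(F2)] Every component of the common zero set of $k$ regular functions on an irreducible variety $X$ has codimension at most $k$ in $X$.
\item[(F3)] (Unmixedness.) If an ideal $I$ of a polynomial ring $\mathcal A$ over $K$ has height $k$ and is generated by $k$ elements, then $\mathcal A/I$ is Cohen--Macaulay and every associated prime of $I$ is a minimal prime of $I$. The zero divisors of $\mathcal A/I$ are the elements of the associated primes.
\item[(F4)] A dominant morphism of irreducible varieties is flat over a nonempty open subset of the target, and a flat morphism of finite type is open.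
\item[(F5)] The nilpotent $m\times m$ matrices form an irreducible variety $\operatorname{Nil}_m$ of dimension $m^2-m$, and each is conjugate to a strictly upper triangular matrix. The conjugacy class $\mathcal O_P$ of $J_P$ is locally closed, being given by conditions on ranks.
\item[(F6)] For a square matrix $A$ of size $\ell$ over $R$ we have $\dim_KR^\ell/AR^\ell=\operatorname{ord}\det A$ (Smith normal form). Elements of a finitely generated $R$-module $\Lambda$ generate it if their images span $\Lambda/x\Lambda$ (Nakayama).
\item[(F7)] Since $\mathsf k$ is infinite, the $\mathsf k$-points are dense in every open subset of an affine space over $K$.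
\end{itemize}

\section{Matrices over $\mathsf k[x]$, small cases, and the equations}\label{sec:model}

\subsection{The nilpotent commutator}

\begin{lemma}\label{lem:centralizer}
Let $P$ be a partition of $n$ and let $C_P$ be the algebra of matrices over $K$ that commute with $J_P$. Over $K$, the variety $\mathcal N_{J_P}$ is irreducible of dimension $\dim C_P-\ell(P)$, and its $\mathsf k$-points are dense. The partition $\mathfrak D(P)$ is the same over $\mathsf k$ and over $K$.
\end{lemma}

\begin{proof}
Let $d_1>\dots>d_u$ be the distinct parts of $P$, with multiplicities $m_1,\dots,m_u$, and let $\mathcal M=\bigoplus_i(K[x]/x^{d_i})^{m_i}$ with $x$ acting as $J_P$. Then $C_P=\operatorname{End}_{K[x]}\mathcal M$. A homomorphism $K[x]/x^{d}\to K[x]/x^{d'}$ is multiplication by an element of $x^{\max(0,d'-d)}K[x]/x^{d'}$. So an element of $C_P$ is a block matrix $A=(A_{ij})$, where $A_{ij}$ has size $m_i\times m_j$ and entries in $K[x]/x^{d_i}$ that are divisible by $x^{d_i-d_j}$ when $i<j$. If $A^N\mathcal M\subset x\mathcal M$, then $A^{Nk}\mathcal M\subset x^k\mathcal M$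 for all $k$; hence $A$ is nilpotent if and only if it is nilpotent on $\mathcal M/x\mathcal M$. There it acts by the block lower triangular matrix of constant terms, which is nilpotent if and only if the diagonal blocks $A_{ii}(0)$ are. In the coordinates given by the coefficients of the entries, $\mathcal N_{J_P}$ is therefore the product of $\prod_i\operatorname{Nil}_{m_i}$ with an affine space of dimension $\dim C_P-\sum m_i^2$. By (F5) it is irreducible of dimension $\dim C_P-\sum m_i=\dim C_P-\ell(P)$.

The variety $\operatorname{Nil}_m$ is the image of $GL_m\times\{\text{strictly upper triangular matrices}\}$ under $(g,v)\mapsto gvg^{-1}$. The source is open in an affine space and the map sends $\mathsf k$-points to $\mathsf k$-points, so these are dense in $\operatorname{Nil}_m$, and then in $\mathcal N_{J_P}$, by (F7). In particular some $\mathsf k$-point has the generic type over $K$. Jordan types do not change under field extension, so the largest type is the same over both fields.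
\end{proof}

From now on $Q=(q_1>\dots>q_\ell\ge1)$ is a partition of $n$ with
\[
r_i=q_i-q_{i+1}\ge2\qquad(1\le i<\ell).
\]
No other property of $Q$ is used. Put
\[
e_{ij}=q_i-q_j\ \ (i<j),\qquad e_{ii}=1,\qquad e_{ij}=0\ \ (i>j).
\]
All multiplicities in $Q$ equal $1$, so the proof of Lemma~\ref{lem:centralizer} identifies $\mathcal N_{J_Q}$ with the linear space of $\ell\times\ell$ matrices of polynomials
\begin{equation}\label{eq:standard}
A=(A_{ij}),\qquad x^{e_{ij}}\mid A_{ij},\qquad \deg A_{ij}<q_i .
\end{equation}
We call \eqref{eq:standard} the \emph{standard form}. The coefficients of the $A_{ij}$ are linear coordinates on $\mathcal N_{J_Q}$. For $p\le b$ let $\Delta_{[p,b]}(A)$ be the principal minor on rows and columns $p,\dots,b$, and let $\Delta_b=\Delta_{[1,b]}$, $\Delta_0=1$.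

\subsection{One part}\label{sub:one}
Let $Q=(n)$. Then $A$ is multiplication by $a=z_1x+\dots+z_{n-1}x^{n-1}$ on $\mathsf k[x]/x^n$. Let $s=\operatorname{ord}a$ if $a\ne0$ and $s=n$ if $a=0$. Since $a$ is $x^s$ times a unit, the powers of $A$ have the same ranks as the powers of multiplication by $x^s$, whose Jordan blocks have bases $x^i,x^{i+s},x^{i+2s},\dots$ for $0\le i<s$. So the type of $A$ is the partition $P_s$ of $n$ into $s$ parts that differ by at most one. Since $(n)$ is the largest partition, $\mathfrak D^{-1}(Q)=\{P_1,\dots,P_n\}$, and $\overline{W^Q_{P_s}}=\{z_1=\dots=z_{s-1}=0\}$ is a linear space of codimension $s-1$. The number of Jordan blocks equals $\operatorname{ord}\det A$ except at $a=0$, where the order is infinite; Section~\ref{sec:lifts} removes this discrepancy.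

\subsection{Two parts}\label{sub:two}
Let $Q=(q_1,q_2)$ and $r=q_1-q_2$, and work over $K$. Then
\[
A=\begin{pmatrix}a&x^rg\\ h&b\end{pmatrix},\qquad \det A=ab-x^rgh,
\]
with $a=a_1x+\dots+a_{q_1-1}x^{q_1-1}$, $b=b_1x+\dots+b_{q_2-1}x^{q_2-1}$, and $g,h$ of degree less than $q_2$.

\begin{example}\label{ex:42}
Let $Q=(4,2)$, so that $[x^2]\det A=a_1b_1-g_0h_0$. The image of $A$ in $K[x]/x^4\oplus K[x]/x^2$ is spanned by
\begin{gather*}
w_1=(a_1x+a_2x^2+a_3x^3,\ h_0+h_1x),\quad xw_1=(a_1x^2+a_2x^3,\ h_0x),\quad x^2w_1=(a_1x^3,0),\\
w_2=(g_0x^2+g_1x^3,\ b_1x),\quad xw_2=(g_0x^3,0).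
\end{gather*}
Modulo $(x^3,0)$, the vectors $xw_1$ and $w_2$ lie in the plane spanned by $(x^2,0)$ and $(0,x)$, and their determinant is $a_1b_1-g_0h_0$. If it vanishes, the rank of $A$ is at most $3$. If not, then $(a_1,g_0)\ne0$ puts $(x^3,0)$ in the image, and $(a_1,h_0)\neq0$ makes $w_1$ independent of $(x^2,0),(x^3,0),(0,x)$, so the rank is $4$. Thus $A$ has at least three Jordan blocks exactly on the irreducible quadric $a_1b_1=g_0h_0$. The quadric contains $\operatorname{diag}(x,0)$, of type $(4,1,1)$. Its generic type dominates $(4,1,1)$ and has at least three parts, so it is $(4,1,1)$. Hence $\overline{W^Q_{(4,1,1)}}$ is this quadric: codimension $3-2$, degree $2$.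
\end{example}

For $r\ge3$ and $q_2\ge2$ the same coefficient is $[x^2]\det A=a_1b_1$, and its zero set is a union of two hyperplanes. To separate such components we record $\operatorname{ord}a$ as well. Fix $s=(s_1,s_2)$ with $1\le s_1\le r-1$ and $1\le s_2\le q_2$, and consider
\[
\omega_s=\{\operatorname{ord}a=s_1,\ \operatorname{ord}\det A\ge s_1+s_2\}.
\]
We find $s_1+s_2-2$ generators for the ideal of its closure.

If $s_1+s_2\le r$, the term $x^rgh$ plays no role, the second condition says $\operatorname{ord}b\ge s_2$, and the closure is the linear space $a_1=\dots=a_{s_1-1}=b_1=\dots=b_{s_2-1}=0$. Note that the right equation at each step is $b_j$ and not the coefficient $a_{s_1}b_j$ of the determinant: the factor $a_{s_1}$ would add the component $a_{s_1}=0$.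

If $k=s_1+s_2-r\ge1$, then on $\omega_s$ we have $\operatorname{ord}(ab)\ge r$, so $a=x^{s_1}\alpha$ and $b=x^{r-s_1}\beta$. This accounts for $r-2$ linear equations, and $\det A=x^r(\alpha\beta-gh)$. The remaining conditions are the $k$ quadratic equations
\begin{equation}\label{eq:jets}
\alpha\beta\equiv gh\pmod{x^k}.
\end{equation}
All the coefficients $\alpha_i,\beta_i,g_i,h_i$ with $i<k$ are coordinates: $\beta_{k-1}=b_{s_2-1}$ is one precisely because $s_2\le q_2$, and $k\le q_2$, $s_1+k-1<q_1$. We claim that the zero set $V_k$ of \eqref{eq:jets} is irreducible of codimension $k$. Where $\alpha_0\ne0$, the equations determine $\beta_0,\dots,\beta_{k-1}$, so this part of $V_k$ is a graph, irreducible of codimension $k$. The same holds where $\beta_0$, $g_0$ or $h_0$ is nonzero. These four open pieces contain the point $\alpha=\beta=g=h=1$, so they have the same closure. Where all four constant terms vanish, we divide each series by $x$ and obtain \eqref{eq:jets} with $k-2$ in place of $k$; by induction this part has codimension $4+\max(k-2,0)>k$, so by (F2) it contains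 no component. This proves the claim, and $\omega_s$ is the dense piece $\alpha_0\neq0$. Finally, by (F3) the element $\alpha_0$ is not a zero divisor modulo the ideal of \eqref{eq:jets}, and after inverting $\alpha_0$ the quotient is a localized polynomial ring. So the ideal is prime.

These three steps (a graph over an open set, no component in the complement, unmixedness) are the plan of the general proof. The restriction $s_1\le r-1$ is also visible here. If $\operatorname{ord}a=r$, then $\operatorname{ord}\det A\ge r+1$ forces $g_0h_0=0$, so this locus has codimension $r$, while the expected codimension is $(r+1)-2$.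

\subsection{The equations in general}
For two parts, the sign of $s_1+j-r$ decides whether the $j$-th equation on the last row is a coefficient of $b=\Delta_{[2,2]}$ or of $\Delta_{[1,2]}$; this number compares the order of the diagonal product $ab$ with the order of the off-diagonal product $x^rgh$. In general the decision is made by sums of such numbers.

\begin{definition}\label{def:equations}
Let $t=(t_1,\dots,t_b)$ be a sequence of positive integers with $1\le b\le\ell$. Put $\sigma_k(t)=t_1+\dots+t_k$, $|t|=\sigma_b(t)$, $t_{\le k}=(t_1,\dots,t_k)$, and for $1\le m\le k\le b$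
\[
\tau_{m,k}(t)=\sum_{c=m}^{k-1}(t_c+t_{c+1}-r_c),\qquad\tau_{m,m}(t)=0 .
\]
Let $p=p(t)$ be $1$ plus the largest $m\in\{1,\dots,b-1\}$ with $\tau_{m,b}(t)<0$, and $p=1$ if there is no such $m$. Define
\[
f_t(A)=[x^{t_p+\dots+t_b}]\,\Delta_{[p,b]}(A).
\]
For $s=(s_1,\dots,s_L)$ let $\mathcal E(s)=\{(s_1,\dots,s_{b-1},j):1\le b\le L,\ 1\le j<s_b\}$.
\end{definition}

The function $f_t$ is a homogeneous polynomial of degree $b-p+1\le b$, with integer coefficients, in the coefficients of the entries of $A$. The set $\mathcal E(s)$ has $|s|-L$ elements. One should think of $f_t$ as the equation that raises the last entry of $t$ by one. With $\sigma_k=\sigma_k(t)$ we have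
\begin{equation}\label{eq:tau}
\tau_{m,k}=(\sigma_{k-1}-\sigma_{m-1})+(\sigma_k-\sigma_m)-(q_m-q_k),\qquad \tau_{m,k}=\tau_{m,b}-\tau_{k,b}.
\end{equation}
For $\ell=2$ the $f_t$ with $t\in\mathcal E(s)$ are the $a_j$ with $j<s_1$, the $b_j$ with $j<s_2$ and $s_1+j<r$, and the $[x^{s_1+j}]\det A$ with $j<s_2$ and $s_1+j\ge r$, as found above.

\begin{example}
Let $\ell=3$, $r_1=3$, $r_2=2$, $t=(1,1,1)$. Then $\tau_{2,3}=0$ and $\tau_{1,3}=-1$, so $p=2$ and $f_t=[x^2](A_{22}A_{33}-A_{23}A_{32})$. The terms of $\Delta_3$ that do not contain $A_{11}$ have order at least $4$, because they are $A_{12}A_{21}A_{33}$ or contain $A_{13}$ or $A_{12}A_{23}$. So $[x^3]\Delta_3=([x^1]A_{11})\,f_t$: as for two parts, $f_t$ is the coefficient of the determinant with an unwanted factor removed.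
\end{example}

Let
\[
\operatorname{Box}(Q)=\{s\in\mathbb Z^\ell:\ 1\le s_i\le q_i-q_{i+1}-1\ \ (i<\ell),\quad 1\le s_\ell\le q_\ell\}.
\]
For $P\in\mathfrak D^{-1}(Q)$ let $\mu_b=\min\{\operatorname{ord}\Delta_b(A):A\in W_P^Q\}$ for $0\le b<\ell$, with $A$ in standard form, let $\mu_\ell=\ell(P)$, and put $s(P)=(\mu_1-\mu_0,\dots,\mu_\ell-\mu_{\ell-1})$.

\begin{theorem}\label{thm:explicit}
Let $Q$ be a stable partition of length $\ell$.
\begin{itemize}
\item[(a)] The map $P\mapsto s(P)$ is a bijection from $\mathfrak D^{-1}(Q)$ onto $\operatorname{Box}(Q)$, with $\ell(P)=|s(P)|$.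
\item[(b)] For $P\in\mathfrak D^{-1}(Q)$ the ideal of $\overline{W_P^Q}$ is generated by the $\ell(P)-\ell$ polynomials $f_t$, $t\in\mathcal E(s(P))$, evaluated on the standard form.
\item[(c)] For every $\ell$ the degree bound $\ell$ in Theorem~\ref{thm:main} is attained and cannot be lowered.
\end{itemize}
\end{theorem}

In particular $\mathfrak D^{-1}(Q)$ has $(r_1-1)\cdots(r_{\ell-1}-1)\,q_\ell$ elements.

\section{The codimension of $W_P^Q$}\label{sec:codim}

In Sections~\ref{sec:codim} to~\ref{sec:equations} we work over $K$. The hypothesis $\mathfrak D(P)=Q$ enters the proof only through the next proposition. The hypothesis describes matrices of type $Q$ commuting with $J_P$, while $W^Q_P$ consists of matrices of type $P$ commuting with $J_Q$; one auxiliary variety maps onto both sets and transfers dimension and irreducibility.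

\begin{proposition}\label{prop:codimW}
If $W^Q_P\neq\emptyset$, then $\operatorname{codim}W_P^Q\ge\ell(P)-\ell$ in $\mathcal N_{J_Q}$, with equality if and only if $\mathfrak D(P)=Q$. If $\mathfrak D(P)=Q$, then $W_P^Q$ is nonempty and irreducible.
\end{proposition}

\begin{proof}
Let $S=\mathcal N_{J_P}\cap\mathcal O_Q$ and $\Gamma=\{g\in GL_n: gJ_Pg^{-1}\text{ commutes with }J_Q\}$. A matrix $g$ lies in $\Gamma$ if and only if $g^{-1}J_Qg$ commutes with $J_P$. So we have surjective morphisms
\[
\Gamma\to W_P^Q,\quad g\mapsto gJ_Pg^{-1},\qquad\qquad \Gamma\to S,\quad g\mapsto g^{-1}J_Qg ,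
\]
and $W_P^Q$ is nonempty if and only if $S$ is. The fibers are cosets of $C_P\cap GL_n$ and of $C_Q\cap GL_n$, which are nonempty open subsets of the vector spaces $C_P$ and $C_Q$. By (F1) and Lemma~\ref{lem:centralizer},
\[
\dim W^Q_P=\dim S+\dim C_Q-\dim C_P\le\dim C_Q-\ell(P)=\dim\mathcal N_{J_Q}-(\ell(P)-\ell).
\]
Equality holds if and only if $\dim S=\dim\mathcal N_{J_P}$, that is, $S$ is dense in the irreducible variety $\mathcal N_{J_P}$, that is, $Q$ is its generic type.

Let $\mathfrak D(P)=Q$. Then $S$ is a dense open subset of $\mathcal N_{J_P}$, hence nonempty and irreducible. The orbit map $\theta:GL_n\to\mathcal O_Q$, $g\mapsto g^{-1}J_Qg$, is flat over a nonempty open set by (F4). Since $\theta(gh)=h^{-1}\theta(g)h$ and the conjugates of this open set cover $\mathcal O_Q$, it is flat everywhere, hence open. As $\Gamma=\theta^{-1}(S)$, we have $\theta(U\cap\Gamma)=\theta(U)\cap S$ for $U\subset GL_n$, so $\Gamma\to S$ is open too. Let $U_1,U_2$ be nonempty open subsets of $\Gamma$. Their images are nonempty open subsets of $S$, so they share a point. The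 fiber over this point is irreducible and meets both $U_1$ and $U_2$ in nonempty open subsets, so $U_1\cap U_2\neq\emptyset$. Hence $\Gamma$ is irreducible, and so is its image $W_P^Q$.
\end{proof}

Without the hypothesis $\mathfrak D(P)=Q$ the codimension is too large: for $Q=(4,2)$ and $P=(1^6)$ the locus is the origin, of codimension $8$, while $\ell(P)-\ell=4$.

\section{Lifts and the order of the determinant}\label{sec:lifts}

The entries in row $i$ of an element of $\mathcal N_{J_Q}$ are defined only modulo $x^{q_i}$, so its determinant depends on the chosen representative, and the standard form can give too large an order, as $a=0$ showed in Section~\ref{sub:one}. We therefore work in a space that contains many representatives. It has a second advantage: we shall solve equations for the coefficients of the diagonal entries, and for this all of them, up to a fixed large degree, must be free coordinates.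

Fix an integer $H\ge n$. For $1\le L\le\ell$ let $\widetilde N_L$ be the affine space of $L\times L$ matrices with entries
\[
A_{ij}=x^{e_{ij}}\sum_{d=0}^{H-1}a_{ij}^{(d)}x^d ,
\]
with coordinates $a_{ij}^{(d)}$. We write $A_{bb}=\sum_{j=1}^Hz_{b,j}x^j$, and $A^{(b)}\in\widetilde N_b$ for the leading $b\times b$ block. Reduction modulo $x^{q_i}$ in row $i$ is a map $\pi:\widetilde N_\ell\to\mathcal N_{J_Q}$. Since $q_i\le H$, the standard form gives a section $\iota:\mathcal N_{J_Q}\to\widetilde N_\ell$, and $\pi$ is a coordinate projection $\widetilde N_\ell=\mathcal N_{J_Q}\times\mathbb A^N\to\mathcal N_{J_Q}$ with zero section $\iota$.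

\begin{lemma}\label{lem:corank}
For $A\in\widetilde N_\ell$, the number of Jordan blocks of $\pi(A)$ is the minimum of $\operatorname{ord}\det A'$ over all $A'\in\widetilde N_\ell$ with $\pi(A')=\pi(A)$.
\end{lemma}

\begin{proof}
Let $D=\operatorname{diag}(x^{q_1},\dots,x^{q_\ell})$. Since $e_{ij}+q_j\ge q_i$, we have $ADR^\ell\subset DR^\ell$, and $\pi(A)$ is the endomorphism of $R^\ell/DR^\ell=\bigoplus_iK[x]/x^{q_i}$ induced by $A$. Its cokernel is $R^\ell/\Lambda$ with $\Lambda=AR^\ell+DR^\ell$, so the number of Jordan blocks is $\dim R^\ell/\Lambda$. If $\pi(A')=\pi(A)$, then $A'-A=DC$ with $C$ over $R$, so $A'R^\ell\subset\Lambda$ and $\operatorname{ord}\det A'\ge\dim R^\ell/\Lambda$ by (F6).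

It remains to find $A'$ with $A'R^\ell=\Lambda$. The module $\Lambda$ is free of rank $\ell$, and the images $\bar a_i,\bar d_i$ of the columns of $A$ and $D$ span $\Lambda/x\Lambda\cong K^\ell$. Choose $I$ such that the $\bar a_i$ with $i\in I$ form a basis of the span of all $\bar a_i$. For the $\ell-|I|$ indices $j\notin I$ choose distinct indices $\nu(j)$ such that the $\bar d_{\nu(j)}$ form a basis modulo that span. Then the vectors $\bar a_i$ ($i\in I$) and $\bar a_j+\bar d_{\nu(j)}$ ($j\notin I$) form a basis of $\Lambda/x\Lambda$. Let $A'$ be obtained from $A$ by adding $x^{q_{\nu(j)}}$ to the entry $(\nu(j),j)$ for each $j\notin I$. By Nakayama's lemma $A'R^\ell=\Lambda$. The matrix $A'$ lies in $\widetilde N_\ell$ because $0\le q_i-e_{ij}\le H-1$ for all $i,j$: the difference is $q_j$ for $i<j$, $q_i-1$ for $i=j$, $q_i$ for $i>j$, and $q_k\le n-1$ for $k\ge2$. Finally $\pi(A')=\pi(A)$.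
\end{proof}

If $\mathfrak D(P)=Q$, then $\pi^{-1}(\overline{W_P^Q})$ is irreducible of codimension $c-\ell$ with $c=\ell(P)$, and $\operatorname{ord}\Delta_\ell\ge c$ on it. The next section shows that these two properties identify it.

\section{Strata defined by the orders of leading minors}\label{sec:strata}

For $1\le L\le\ell$ let
\[
\mathcal S_L=\{s\in\mathbb Z_{\ge1}^L:\ s_i\le r_i-1\ \ (i<L),\ \ |s|\le H\}.
\]
If $s\in\mathcal S_L$ and $b\le L$, then $s_{\le b}\in\mathcal S_b$. The hypothesis $r_i\ge2$ makes these sets nonempty. For $s\in\mathcal S_L$, with $\sigma_b=\sigma_b(s)$, define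
\[
\Omega_s=\{A\in\widetilde N_L:\ \operatorname{ord}\Delta_b=\sigma_b\ \ (b<L),\ \ \operatorname{ord}\Delta_L\ge\sigma_L\},
\]
let $\Omega_s^\circ\subset\Omega_s$ be the open subset where $\operatorname{ord}\Delta_L=\sigma_L$, and put
\[
\lambda_b=[x^{\sigma_b}]\Delta_b\quad(0\le b<L),\qquad\lambda=\lambda_0\cdots\lambda_{L-1},\qquad U_s=\{\lambda\ne0\}.
\]
The conditions $\operatorname{ord}\Delta_b\ge\sigma_b$ are closed and $\Omega_s$ is the subset of $U_s$ that they define. So they hold on $\overline{\Omega_s}$, and $\overline{\Omega_s}\cap U_s=\Omega_s$.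

\subsection{Elimination}
The natural tool for leading principal minors is Gaussian elimination: $\Delta_b/\Delta_{b-1}$ is the $b$-th pivot, so $s_b$ is its order. The difficulty is that the pivots are not units of $R$. The bound $s_m\le r_m-1$ says that the entries to the right of the $m$-th pivot are more divisible by $x$ than the pivot, and this keeps the elimination inside $R$.

\begin{lemma}\label{lem:elimination}
Let $1\le s_b\le r_b-1$ for $b<L$, and let $A\in\widetilde N_L$ satisfy $\operatorname{ord}\Delta_b=s_1+\dots+s_b$ for $b<L$. Put $A^{[0]}=A$, $\rho_m=A^{[m-1]}_{mm}$ for $m\le L$, and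
\[
A^{[m]}_{cb}=A^{[m-1]}_{cb}-A^{[m-1]}_{cm}A^{[m-1]}_{mb}/\rho_m\qquad(c,b>m,\ \ m<L).
\]
Then $\Delta_b=\rho_1\cdots\rho_b$ for $b\le L$, $\operatorname{ord}\rho_m=s_m$ for $m<L$, and
\[
A^{[m]}_{cb}\in x^{e_{cb}}R,\qquad A^{[m-1]}_{cb}-A^{[m]}_{cb}\in x^{q_m-q_b-s_m}R,\qquad q_m-q_b-s_m\ge1 .
\]
\end{lemma}

\begin{proof}
Step $m$ subtracts multiples of row $m$ from later rows, which changes no leading principal minor. After $b-1$ steps the leading $b\times b$ block is upper triangular with diagonal $\rho_1,\dots,\rho_b$. So $\Delta_b=\rho_1\cdots\rho_b$, and $\rho_m=\Delta_m/\Delta_{m-1}$ has order $s_m$ for $m<L$. By induction on $m$, $A^{[m-1]}_{cm}\in R$ and $A^{[m-1]}_{mb}\in x^{q_m-q_b}R$, so the correction has order at least $q_m-q_b-s_m\ge r_m-s_m\ge1$. For $c\ge b$ this is at least $e_{cb}$. For $m<c<b$ it equals $(q_c-q_b)+(q_m-q_c-s_m)>e_{cb}$.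
\end{proof}

For $1\le b<L$ we also use the identity for a bordered determinant,
\begin{equation}\label{eq:bordered}
\Delta_{b+1}=\Delta_bA_{b+1,b+1}-E_{b+1},\qquad E_{b+1}=\sum_{u,v\le b}A_{b+1,u}\operatorname{adj}(A^{(b)})_{uv}A_{v,b+1}.
\end{equation}
For invertible $A^{(b)}$ it is the Schur complement formula, and both sides are polynomials in the entries. With $E_1=0$ it holds for $b=0$.

\begin{lemma}\label{lem:strata}
Let $s\in\mathcal S_L$.
\begin{itemize}
\item[(a)] $\operatorname{diag}(x^{s_1},\dots,x^{s_L})\in\Omega_s^\circ$, and for $b<L$ the image of $\Omega_s$ in $\widetilde N_b$ is $\Omega^\circ_{s_{\le b}}$.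
\item[(b)] Let $\Omega^\circ=\Omega^\circ_{s_{\le L-1}}$, a point if $L=1$, and let $y$ be the off-diagonal coordinates of the last row and column. There are $\eta_j\in K[\Omega^\circ][y]$ such that $A\in\Omega_s$ if and only if $A^{(L-1)}\in\Omega^\circ$ and $z_{L,j}=\eta_j$ for $1\le j<s_L$. Thus $\Omega_s\cong\Omega^\circ\times\mathbb A^d$ with coordinates $y$ and $z_{L,j}$ $(s_L\le j\le H)$ on $\mathbb A^d$, and on $\Omega_s$
\begin{equation}\label{eq:leading}
[x^{\sigma_L}]\Delta_L=\lambda_{L-1}\,(z_{L,s_L}-\eta_{s_L}).
\end{equation}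
\item[(c)] $\Omega_s$ is irreducible of codimension $|s|-L$, the subset $\Omega^\circ_s$ is dense in it, and $\Omega_s(\mathsf k)$ is dense in it.
\item[(d)] Let $t\in\mathcal S_L$ with $\overline{\Omega_t}\subset\overline{\Omega_s}$. Then $\sigma_b(t)\ge\sigma_b(s)$ for all $b\le L$, and if $\sigma_b(t)=\sigma_b(s)$ for some $b$, then $t_{\le b}=s_{\le b}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The diagonal matrix lies in $\widetilde N_L$ since $1\le s_b\le H$. The image of $\Omega_s$ lies in $\Omega^\circ_{s_{\le b}}$ by definition, and every point of $\Omega^\circ_{s_{\le b}}$ extends block diagonally by $\operatorname{diag}(x^{s_{b+1}},\dots,x^{s_L})$ to a point of $\Omega_s$.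

(b) The conditions $\operatorname{ord}\Delta_b=\sigma_b$ for $b<L$ say that $A^{(L-1)}\in\Omega^\circ$. Under them, \eqref{eq:bordered} gives $\rho_L=\Delta_L/\Delta_{L-1}=A_{LL}-\eta$ with $\eta=E_L/\Delta_{L-1}$. By Lemma~\ref{lem:elimination}, $\rho_L\in xR$, so $\eta=\sum_{j\ge1}\eta_jx^j\in xR$. Write $\Delta_{L-1}=x^{\sigma_{L-1}}\delta$ with $\delta(0)=\lambda_{L-1}$. The coefficients of $\delta^{-1}$ are polynomials over $\mathbb Z$ in those of $\delta$ and in $\lambda_{L-1}^{-1}$, and $\eta_j=[x^{\sigma_{L-1}+j}](E_L\delta^{-1})$. So $\eta_j$ is a polynomial over $\mathbb Z$ in the coordinates of $A^{(L-1)}$, in $\lambda_{L-1}^{-1}$ and in $y$. The condition $\operatorname{ord}\Delta_L\ge\sigma_L$ means $\operatorname{ord}\rho_L\ge s_L$, that is, $z_{L,j}=\eta_j$ for $j<s_L$; the coordinates $z_{L,j}$ with $j\le s_L$ exist because $s_L\le H$. Then \eqref{eq:leading} follows from $\Delta_L=\Delta_{L-1}\rho_L$.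

(c) By (b) and induction on $L$, the projection that forgets the $|s|-L$ coordinates $z_{b,j}$ with $j<s_b$ maps $\Omega_s$ isomorphically onto an open subset of an affine space, and the inverse is given by rational functions with coefficients in the prime field, so it preserves $\mathsf k$-points. The assertions follow from (a) and (F7).

(d) The inequalities hold because $\operatorname{diag}(x^{t_1},\dots,x^{t_L})\in\overline{\Omega_s}$. Let $\sigma_b(t)=\sigma_b(s)$. Projecting to $\widetilde N_b$ and using (a) and (c) gives $\overline{\Omega_{t_{\le b}}}\subset\overline{\Omega_{s_{\le b}}}$. Both sets are irreducible of codimension $\sigma_b(s)-b$, so they are equal, and the inequalities applied in both directions give $\sigma_k(t)=\sigma_k(s)$ for $k\le b$.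
\end{proof}

\subsection{The codimension bound}
The next proposition is used twice: to recognize $\pi^{-1}(\overline{W_P^Q})$, and to describe a hypothetical extra component in the zero set of our equations. We build the matrix one row and column at a time. Each new diagonal entry raises the order of the minor by one for free, and each further unit of order costs one condition. One more condition is needed in the situation met at the end of Section~\ref{sub:two}.

\begin{proposition}\label{prop:bound}
Let $Z\subset\widetilde N_L$ be irreducible and closed with $\operatorname{ord}\Delta_L\ge c$ on $Z$, where $1\le c\le H$. Then $\operatorname{codim}Z\ge c-L$. If equality holds, then $Z=\overline{\Omega_s}$ for some $s\in\mathcal S_L$ with $|s|=c$.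
\end{proposition}

\begin{proof}
Let $Z^{(b)}$ be the closure of the image of $Z$ in $\widetilde N_b$ and $\gamma_b$ its codimension. Let $m_b\in\mathbb Z_{\ge0}\cup\{\infty\}$ be the minimum of $\operatorname{ord}\Delta_b$ on $Z$. For $k\ge b$ it is also the minimum on $Z^{(k)}$, attained on a dense open subset. We have $m_0=0$, and $m_b\ge1$ for $b\ge1$ since the matrix of constant terms is strictly lower triangular. The $m_b$ can be infinite, so we truncate: let $c_b=\min(m_b,c)$ for $1\le b\le L$, so that $c_L=c$. Since $\Delta_1=\sum_jz_{1,j}x^j$ and $c_1\le H$, we have $\gamma_1\ge c_1-1$. We claim that for $1\le b<L$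
\begin{equation}\label{eq:increment}
\gamma_{b+1}-\gamma_b\ge c_{b+1}-c_b-1,\quad\text{strictly unless }\ m_b<c_{b+1}\ \text{ and }\ m_b<m_{b-1}+r_b .
\end{equation}

By (F1), for general $w\in Z^{(b)}$ the fiber of $Z^{(b+1)}\to Z^{(b)}$ has codimension $\gamma_{b+1}-\gamma_b$ in the affine space of new coordinates, which are the $z_{b+1,j}$ and the off-diagonal coordinates $y$ of row and column $b+1$. We may assume that $\Delta_b(w)$ and $\Delta_{b-1}(w)$ have orders $m_b$ and $m_{b-1}$. The fiber lies in $F=\{\operatorname{ord}\Delta_{b+1}\ge c_{b+1}\}$, so it suffices to bound $\operatorname{codim}F$.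

\emph{Case $m_b\ge c_{b+1}$.} Then $c_b\ge c_{b+1}$, and $\operatorname{codim}F\ge0>c_{b+1}-c_b-1$.

\emph{Case $m_b<c_{b+1}$.} Then $m_b<c$ and $c_b=m_b$. Let $\kappa=[x^{m_b}]\Delta_b(w)\ne0$. For $1\le j\le c_{b+1}-c_b-1$ we have $j\le H$, and by \eqref{eq:bordered} the coefficient of $x^{m_b+j}$ in $\Delta_{b+1}$ is $\kappa z_{b+1,j}$ plus a polynomial in $y$ and in the $z_{b+1,j'}$ with $j'<j$. The vanishing of these coefficients determines the $z_{b+1,j}$ successively as polynomials in $y$. So $F$ lies in a graph over the space of the remaining new coordinates, and $\operatorname{codim}F\ge c_{b+1}-c_b-1$.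

Suppose moreover that $d=m_{b-1}+r_b\le m_b$. Then $d<c_{b+1}$, so $[x^d]\Delta_{b+1}$ vanishes on $F$. Since $\operatorname{ord}(\Delta_bA_{b+1,b+1})>m_b\ge d$, this coefficient equals $-[x^d]E_{b+1}$, a polynomial in $y$ alone. It is nonzero: the monomial $a^{(0)}_{b,b+1}a^{(0)}_{b+1,b}$ occurs in $E_{b+1}$ only in the term $u=v=b$, where $\operatorname{adj}(A^{(b)})_{bb}=\Delta_{b-1}$, so its coefficient in $E_{b+1}$ is $x^{r_b}\Delta_{b-1}(w)$ and its coefficient in $[x^d]E_{b+1}$ is $[x^{m_{b-1}}]\Delta_{b-1}(w)\ne0$. The $y$ are free coordinates on the base of the graph, so $\operatorname{codim}F\ge c_{b+1}-c_b$. This proves \eqref{eq:increment}.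

Summing gives $\operatorname{codim}Z=\gamma_L\ge(c_1-1)+\sum_{b<L}(c_{b+1}-c_b-1)=c-L$. Suppose equality holds. Then $m_b<c_{b+1}\le c$ and $m_b<m_{b-1}+r_b$ for $1\le b<L$. Put $s_b=m_b-m_{b-1}$ for $b<L$ and $s_L=c-m_{L-1}$. Then $s_b\le r_b-1$ for $b<L$ and $|s|=c\le H$. All $s_b$ are positive: $s_1$ is $m_1$ or, for $L=1$, $c$; for $2\le b<L$ we have $m_{b-1}<c_b\le m_b$; and $m_{L-1}<c$. So $s\in\mathcal S_L$. The dense open subset of $Z$ where $\operatorname{ord}\Delta_b=m_b$ for all $b<L$ lies in $\Omega_s$, so $Z\subset\overline{\Omega_s}$. Both sets are irreducible and closed of codimension $c-L$, so they are equal.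
\end{proof}

\begin{remark}\label{rem:components}
For $s=(1,\dots,1)$ the set $\Omega_s$ is dense in $\widetilde N_L$, so $\operatorname{ord}\Delta_L\ge L$ everywhere. For $L\le c\le H$ the locus $\{\operatorname{ord}\Delta_L\ge c\}$ is therefore cut out by $c-L$ equations. By (F2) and Proposition~\ref{prop:bound} all its components have codimension $c-L$, and they are exactly the sets $\overline{\Omega_s}$ with $s\in\mathcal S_L$ and $|s|=c$.
\end{remark}

\section{The strata closures are complete intersections}\label{sec:equations}

For $s\in\mathcal S_L$ let $I_s\subset K[\widetilde N_L]$ be the ideal generated by the $f_t$ with $t\in\mathcal E(s)$.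

\begin{theorem}\label{thm:prime}
For $s\in\mathcal S_L$ the ideal $I_s$ is prime with zero set $\overline{\Omega_s}$. It is generated by $|s|-L=\operatorname{codim}\overline{\Omega_s}$ homogeneous elements of degree at most $L$.
\end{theorem}

We shall pass from $\overline{\Omega_t}$ to the stratum with last entry raised by one by adding a single equation. The obvious candidate is $[x^{|t|}]\Delta_L$, but by Remark~\ref{rem:components} its zero set in $\overline{\Omega_t}$ contains every stratum closure of the next codimension that lies in $\overline{\Omega_t}$, and there can be several. The examples suggest removing a factor $\lambda_m$. For this we must know when $\Delta_L/\Delta_m$, which is not a polynomial in the coordinates, can be replaced by the minor $\Delta_{[m+1,L]}$, which is.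

\subsection{Comparing $\Delta_L/\Delta_m$ with a principal minor}
Both are determinants of matrices whose entries are close. An entrywise estimate is not enough, because the high order of $\Delta_L/\Delta_m$ comes from cancellation. We first bring the matrix to triangular form, where the order is visible on the diagonal.

\begin{lemma}\label{lem:compare}
Let $t\in\mathcal S_L$, $\sigma_b=\sigma_b(t)$, $A\in\Omega_t$ and $1\le m<L$. Then
\[
\operatorname{ord}\Big(\Delta_{[m+1,L]}-\frac{\Delta_L}{\Delta_m}\Big)\ \ge\ \min_{m<b\le L}\big(\sigma_L-\sigma_m-\tau_{m,b}(t)\big).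
\]
\end{lemma}

\begin{proof}
All matrices have rows and columns indexed by $m+1,\dots,L$. Let $N=(A_{cb})$, $M=A^{[m]}$ and $G=N-M$. By Lemma~\ref{lem:elimination}, $G_{cb}$ is a sum over $a\le m$ of terms of order at least $q_a-q_b-t_a$. For $a<m$ this number is $(r_a-t_a)+(q_{a+1}-q_b)>q_m-q_b-t_m$. So $G_{cb}\in x^{q_m-q_b-t_m}R$.

Let $T$ be lower triangular with $T_{ic}=A^{[c-1]}_{ic}\in R$ for $i\ge c$, so that $T_{cc}=\rho_c$, and let $V$ be upper unitriangular with $V_{cb}=A^{[c-1]}_{cb}/\rho_c\in x^{q_c-q_b-t_c}R$ for $c<b$; here $c<L$, so $\rho_c\ne0$. The elimination step reads $A^{[c-1]}_{ib}=T_{ic}V_{cb}+A^{[c]}_{ib}$ for $i,b>c$. With $k=\min(i,b)$ it gives $M_{ib}=\sum_{m<c<k}T_{ic}V_{cb}+A^{[k-1]}_{ib}$, and $A^{[k-1]}_{ib}=T_{ik}V_{kb}$. So $M=TV$.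

Expanding $V^{-1}=\sum_u(1-V)^u$, the entry $(V^{-1})_{cb}$ is a signed sum, over chains $c=c_0<\dots<c_u=b$, of products $V_{c_0c_1}\cdots V_{c_{u-1}c_u}$. Such a product has order at least $q_c-q_b-(t_{c_0}+\dots+t_{c_{u-1}})\ge q_c-q_b-(t_c+\dots+t_{b-1})$. Let $G'=GV^{-1}$. Each term $G_{ic}(V^{-1})_{cb}$ of $G'_{ib}$ has $m<c\le b$, so its order is at least $q_m-q_b-t_m-(t_c+\dots+t_{b-1})\ge g_b$, where
\[
g_b=q_m-q_b-(t_m+\dots+t_{b-1})=\sum_{c=m}^{b-1}(r_c-t_c)\ge1 .
\]
Thus column $b$ of $G'$ is divisible by $x^{g_b}$.

Now $N=(T+G')V$, so $\Delta_{[m+1,L]}=\det(T+G')$. Expand multilinearly in the columns, taking the columns in a set $\beta$ from $G'$ and the others from $T$. The term $\beta=\emptyset$ is $\rho_{m+1}\cdots\rho_L=\Delta_L/\Delta_m$. If $\beta\ne\emptyset$ has maximum $b$, then each column $c>b$ comes from $T$ and is supported in rows $\ge c$. So the term is $\rho_{b+1}\cdots\rho_L$ times a determinant over $R$ with one column divisible by $x^{g_b}$. Its order is at least $g_b+\sigma_L-\sigma_b$, which equals $\sigma_L-\sigma_m-\tau_{m,b}(t)$ by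 \eqref{eq:tau}.
\end{proof}

\begin{corollary}\label{cor:factor}
Let $t\in\mathcal S_L$, $\sigma_b=\sigma_b(t)$ and $p=p(t)$. On $\overline{\Omega_t}$ we have
\begin{itemize}
\item[(a)] $\operatorname{ord}\Delta_{[p,L]}\ge\sigma_L-\sigma_{p-1}$ and $[x^{\sigma_L}]\Delta_L=\lambda_{p-1}f_t$;
\item[(b)] $\operatorname{ord}\Delta_{[a+1,L]}\ge q_a-q_L+\sigma_{a-1}-\sigma_{L-1}$ for $p\le a<L$.
\end{itemize}
\end{corollary}

\begin{proof}
These are closed conditions, so we may work on $\Omega_t$. Put $\tau_b=\tau_{b,L}(t)$. By the choice of $p$ we have $\tau_b\ge0$ for $p\le b\le L$, and $\tau_{p-1}<0$ if $p\ge2$.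

(a) Recall that $f_t=[x^{\sigma_L-\sigma_{p-1}}]\Delta_{[p,L]}$. For $p=1$ there is nothing to prove. For $p\ge2$ let $m=p-1$. Then $\tau_{m,b}(t)=\tau_m-\tau_b<0$ for $m<b\le L$, so $\Delta_{[p,L]}-\Delta_L/\Delta_m$ has order greater than $\sigma_L-\sigma_m$ by Lemma~\ref{lem:compare}. The series $\Delta_L/\Delta_m$ has order at least $\sigma_L-\sigma_m$, and its coefficient at $x^{\sigma_L-\sigma_m}$ is $\lambda_m^{-1}[x^{\sigma_L}]\Delta_L$.

(b) Here $\tau_{a,b}(t)=\tau_a-\tau_b\le\tau_a$ for $a<b\le L$, and $\tau_a\ge0$. So both $\Delta_{[a+1,L]}-\Delta_L/\Delta_a$ and $\Delta_L/\Delta_a$ have order at least $\sigma_L-\sigma_a-\tau_a$, which is the stated bound by \eqref{eq:tau}.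
\end{proof}

\subsection{A test matrix}
To show that a stratum is not contained in the closure of another, we evaluate the bounds of Corollary~\ref{cor:factor} at explicit points. For (a) a diagonal matrix suffices. For (b) we need a point at which the off-diagonal entries contribute as much as possible.

\begin{lemma}\label{lem:test}
Let $L\ge2$, $t\in\mathcal S_L$ and $\sigma_b=\sigma_b(t)$. Let $\Theta_t$ be the tridiagonal matrix with entries $x^{r_b}$ at $(b,b+1)$, $1$ at $(b+1,b)$, and diagonal entries
\[
\theta_1=x^{t_1},\qquad \theta_b=x^{t_b}+x^{r_{b-1}-t_{b-1}}\ \ (1<b<L),\qquad \theta_L=x^{r_{L-1}-t_{L-1}}.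
\]
Then $\Theta_t\in\Omega_t$, $\Delta_L(\Theta_t)=0$, and $\operatorname{ord}\Delta_{[a+1,L]}(\Theta_t)=q_a-q_L+\sigma_{a-1}-\sigma_{L-1}$ for $1\le a<L$.
\end{lemma}

\begin{proof}
The matrix lies in $\widetilde N_L$, since $e_{b,b+1}=r_b$, $e_{b+1,b}=0$, $1\le t_b\le H$ and $1\le r_{b-1}-t_{b-1}\le q_1\le H$. The pivots satisfy $\rho_1=x^{t_1}$ and $\rho_b=\theta_b-x^{r_{b-1}}/\rho_{b-1}$, so $\rho_b=x^{t_b}$ for $b<L$ and $\rho_L=0$. Hence $\Delta_b=x^{\sigma_b}$ for $b<L$ and $\Delta_L=0$.

Put $u_b=\Delta_b$, and $v_b=\Delta_{[a+1,b]}$ for $b>a$, $v_a=1$, $v_{a-1}=0$. Expansion of a tridiagonal determinant along the last row shows that both sequences satisfy $y_b=\theta_by_{b-1}-x^{r_{b-1}}y_{b-2}$ for $a<b\le L$. So $C_b=u_{b-1}v_b-u_bv_{b-1}$ satisfies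
\[
C_b=u_{b-1}(\theta_bv_{b-1}-x^{r_{b-1}}v_{b-2})-(\theta_bu_{b-1}-x^{r_{b-1}}u_{b-2})v_{b-1}=x^{r_{b-1}}C_{b-1},
\]
with $C_a=\Delta_{a-1}$. Since $u_L=0$, we get $\Delta_{L-1}\Delta_{[a+1,L]}=C_L=x^{q_a-q_L}\Delta_{a-1}$.
\end{proof}

This explains the definition of $p(t)$. For $p(t)\le m<L$, the series $\Delta_{[m+1,L]}-\Delta_L/\Delta_m$ has order $\sigma_L-\sigma_m-\tau_{m,L}(t)\le\sigma_L-\sigma_m$ at $\Theta_t$. So $m=p(t)-1$ is the largest index for which $\Delta_{[m+1,L]}$ and $\Delta_L/\Delta_m$ agree up to degree $\sigma_L-\sigma_m$ on all of $\Omega_t$.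

\subsection{Proof of Theorem~\ref{thm:prime}}
The number and the degrees of the generators are read off from Definition~\ref{def:equations}. We use induction on $L$, and for fixed $L$ on $s_L$. If $L=1$ and $s_1=1$, then $I_s=0$ and $\Omega_s=\widetilde N_1$. If $L\ge2$ and $s_L=1$, then $I_s$ is the extension of $I_{s_{\le L-1}}$ to a polynomial ring, so it is prime with zero set $\overline{\Omega_{s_{\le L-1}}}\times\mathbb A^d$. By Lemma~\ref{lem:strata}(b),(c), $\Omega_s=\Omega^\circ_{s_{\le L-1}}\times\mathbb A^d$ is dense in this set.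

Let $s_L\ge2$, $s'=(s_1,\dots,s_{L-1},s_L-1)\in\mathcal S_L$, $f=f_{s'}$, $p=p(s')$ and $\sigma_b=\sigma_b(s)$. Then $I_s=I_{s'}+(f)$, and by induction $I_{s'}$ is prime with zero set $X=\overline{\Omega_{s'}}$. The functions $\lambda_b$, $\lambda$ and the open set $U=U_s$ are the same for $s$ and $s'$, and $X\cap U=\Omega_{s'}$. Let $V=X\cap\{f=0\}$ be the zero set of $I_s$.

\medskip\noindent\emph{Step 1: the open part.}
By Corollary~\ref{cor:factor}(a), $[x^{\sigma_L-1}]\Delta_L=\lambda_{p-1}f$ on $X$. Hence $\operatorname{ord}\Delta_L\ge\sigma_L$ on $V$, and $V\cap U=\Omega_s$. Since $\Omega^\circ_{s'}\ne\emptyset$, the function $f$ does not vanish identically on $X$, so by (F2) every component of $V$ has codimension $(|s'|-L)+1=\sigma_L-L$ in $\widetilde N_L$.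

\medskip\noindent\emph{Step 2: every component of $V$ meets $U$.}
Suppose that a component $Z$ of $V$ is disjoint from $U$; then $L\ge2$. By Step 1 and Proposition~\ref{prop:bound} with $c=\sigma_L$, we have $Z=\overline{\Omega_t}$ with $t\in\mathcal S_L$ and $|t|=\sigma_L$. If $t_{\le L-1}=s_{\le L-1}$, then $\Omega_t\subset U$, which is excluded. So the least index $a$ with $t_a\ne s_a$ satisfies $a\le L-1$, and $\sigma_{a-1}(t)=\sigma_{a-1}$. Lemma~\ref{lem:strata}(d), applied to $\overline{\Omega_t}\subset\overline{\Omega_{s'}}$, gives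
\begin{equation}\label{eq:rigid}
b<L\ \text{ and }\ \sigma_b(t)\le\sigma_b\quad\Longrightarrow\quad t_{\le b}=s_{\le b}.
\end{equation}

First, $a\ge p$; this is where the removal of the factor $\lambda_{p-1}$ is used. Let $p\ge2$. By Corollary~\ref{cor:factor}(a) for $s'$, $\operatorname{ord}\Delta_{[p,L]}\ge\sigma_L-1-\sigma_{p-1}$ on $X$, and the coefficient in that degree is $f$. So $\operatorname{ord}\Delta_{[p,L]}\ge\sigma_L-\sigma_{p-1}$ on $Z$. At $\operatorname{diag}(x^{t_1},\dots,x^{t_L})\in Z$ the order is $\sigma_L-\sigma_{p-1}(t)$. Hence $\sigma_{p-1}(t)\le\sigma_{p-1}$, and \eqref{eq:rigid} gives $t_{\le p-1}=s_{\le p-1}$, that is, $a\ge p$.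

Now $p\le a<L$, so Corollary~\ref{cor:factor}(b) for $s'$ applies at the point $\Theta_t\in Z\subset X$. With Lemma~\ref{lem:test} it gives
\[
q_a-q_L+\sigma_{a-1}(t)-\sigma_{L-1}(t)\ \ge\ q_a-q_L+\sigma_{a-1}-\sigma_{L-1}.
\]
Since $\sigma_{a-1}(t)=\sigma_{a-1}$, this says $\sigma_{L-1}(t)\le\sigma_{L-1}$. Then \eqref{eq:rigid} gives $t_{\le L-1}=s_{\le L-1}$, a contradiction.

\medskip\noindent\emph{Step 3: primality.}
By Step 2 every component of $V$ is the closure of its intersection with $U$, which lies in the irreducible set $\Omega_s$. So $V=\overline{\Omega_s}$. Let $\mathcal A=K[\widetilde N_L]$. The height of $I_s$ equals the number of its generators, so by (F3) its only associated prime is the ideal of $\overline{\Omega_s}$. This prime does not contain $\lambda$, so $\mathcal A/I_s$ embeds in $(\mathcal A/I_s)_\lambda$. Since $I_{s'}$ is the ideal of $X$, we have $(\mathcal A/I_{s'})_\lambda=K[\Omega_{s'}]$. Put $j=s_L-1$. By Lemma~\ref{lem:strata}(b), $K[\Omega_{s'}]=K[\Omega^\circ][y,z_{L,j},\dots,z_{L,H}]$, where $\Omega^\circ$ is irreducible and affine (it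 is closed in $\{\lambda\ne0\}\subset\widetilde N_{L-1}$), and in this ring
\[
f=\lambda_{p-1}^{-1}\,[x^{\sigma_L-1}]\Delta_L=\lambda_{p-1}^{-1}\lambda_{L-1}\,(z_{L,j}-\eta_j)
\]
by \eqref{eq:leading}, with $\eta_j\in K[\Omega^\circ][y]$. So $(\mathcal A/I_s)_\lambda=K[\Omega_{s'}]/(z_{L,j}-\eta_j)$ is a polynomial ring over the domain $K[\Omega^\circ]$. Hence $\mathcal A/I_s$ is a domain. \hfill$\square$

\section{Proof of the main theorems}\label{sec:proofs}

We need to know which strata come from $\mathcal N_{J_Q}$, that is, do not depend on the choice of lift. This is where the condition $s_\ell\le q_\ell$ appears. Note that $\operatorname{Box}(Q)\subset\mathcal S_\ell$, since $|s|\le\sum_{i<\ell}(r_i-1)+q_\ell\le q_1\le H$ for $s$ in the box.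

\begin{lemma}\label{lem:saturated}
For $s\in\operatorname{Box}(Q)$ the set $\Omega_s$ is a union of fibers of $\pi$.
\end{lemma}

\begin{proof}
Let $A\in\Omega_s$ and $B\in\widetilde N_\ell$ with $\pi(B)=\pi(A)$. We show by induction on $m<\ell$ that the elimination of Lemma~\ref{lem:elimination} can be carried out for $B$, with pivots $\rho'_m$, and that $B^{[m]}_{cb}\equiv A^{[m]}_{cb}\pmod{x^{q_c}}$ for $c,b>m$. For $m=0$ this is the hypothesis. Assume it for $m-1$. Then $\rho'_m\equiv\rho_m\pmod{x^{q_m}}$ and $\operatorname{ord}\rho_m=s_m<q_m$, so $\rho'_m\in\rho_m(1+x^{q_m-s_m}R)$ is nonzero. By Lemma~\ref{lem:elimination}, $A^{[m-1]}_{mb}/\rho_m\in R$ and $A^{[m-1]}_{cm}\in R$. Therefore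
\[
B^{[m-1]}_{mb}/\rho'_m\in A^{[m-1]}_{mb}/\rho_m+x^{q_m-s_m}R,\qquad B^{[m-1]}_{cm}\in A^{[m-1]}_{cm}+x^{q_c}R,
\]
and the corrections in step $m$ differ by an element of $x^{q_c}R+x^{q_m-s_m}R$. This equals $x^{q_c}R$ because $q_m-s_m>q_m-r_m=q_{m+1}\ge q_c$. The induction is complete, and $\rho'_b\equiv\rho_b\pmod{x^{q_b}}$ for all $b\le\ell$. So $\operatorname{ord}\rho'_b=s_b$ for $b<\ell$, and $\operatorname{ord}\rho'_\ell\ge s_\ell$ because $s_\ell\le q_\ell$. Thus $B\in\Omega_s$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:explicit}]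
By Lemma~\ref{lem:centralizer} the set $\mathfrak D^{-1}(Q)$ is the same over $\mathsf k$ and over $K$. In this proof $W_P^Q$ and $\overline{W^Q_P}$ denote varieties over $K$, and the locus over $\mathsf k$ is $W_P^Q(\mathsf k)$.

\medskip\noindent\emph{The stratum attached to $P$.}
Let $\mathfrak D(P)=Q$ and $c=\ell(P)$, so $1\le c\le n\le H$. Since $\pi$ is a coordinate projection, $Z=\pi^{-1}(\overline{W_P^Q})=\overline{W_P^Q}\times\mathbb A^N$ is the closure of $\pi^{-1}(W_P^Q)$, and it is irreducible of codimension $c-\ell$ by Proposition~\ref{prop:codimW}. By Lemma~\ref{lem:corank}, $\operatorname{ord}\Delta_\ell\ge c$ on $\pi^{-1}(W_P^Q)$, hence on $Z$. By Proposition~\ref{prop:bound},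
\begin{equation}\label{eq:Z}
\pi^{-1}(\overline{W_P^Q})=\overline{\Omega_s}\qquad\text{with }s\in\mathcal S_\ell,\ |s|=\ell(P),
\end{equation}
and $s$ is unique by Lemma~\ref{lem:strata}(d). We claim that $s\in\operatorname{Box}(Q)$. Suppose $s_\ell>q_\ell$. The matrix $\operatorname{diag}(x^{s_1},\dots,x^{s_{\ell-1}},0)$ lies in $\Omega_s$. Adding $x^{q_\ell}$ to the last entry does not change its image under $\pi$, so the new matrix lies in $Z$. But it has $\operatorname{ord}\Delta_\ell=\sigma_{\ell-1}+q_\ell<\sigma_\ell$, which is impossible on $\overline{\Omega_s}$.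

\medskip\noindent\emph{The ideal over $K$.}
By Theorem~\ref{thm:prime} the ideal of $Z$ is $I_s$. Since $Z$ is a product, it also equals $I\cdot K[\widetilde N_\ell]$, where $I\subset K[\mathcal N_{J_Q}]$ is the prime ideal of $\overline{W_P^Q}$, of height $c-\ell$. The map $\iota^*:K[\widetilde N_\ell]\to K[\mathcal N_{J_Q}]$ sets the extra coordinates to $0$; it is surjective and is the identity on $K[\mathcal N_{J_Q}]$, so it maps $I\cdot K[\widetilde N_\ell]$ onto $I$. Hence $I$ is generated by the $c-\ell$ polynomials $f_t\circ\iota$, $t\in\mathcal E(s)$. These are the $f_t$ evaluated on the standard form; they are homogeneous of degree at most $\ell$ with coefficients from $\mathbb Z$.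

\medskip\noindent\emph{Descent to $\mathsf k$.}
Here we use that $\mathsf k$ is infinite; over a finite field the locus is a finite set, closed of dimension zero. The set $W_P^Q$ is locally closed by (F5), so $\pi^{-1}(W^Q_P)$ is open and dense in $Z$, as is $\Omega_s=Z\cap U_s$. So $\Omega'=\Omega_s\cap\pi^{-1}(W_P^Q)$ is open and dense in $Z$, and $\Omega'(\mathsf k)$ is dense in $\Omega'$ by Lemma~\ref{lem:strata}(c). Its image under $\pi$ lies in $W_P^Q(\mathsf k)$ and is dense in $\overline{W_P^Q}$. So the ideal of $W_P^Q(\mathsf k)$ in $\mathsf k[\mathcal N_{J_Q}]$ is $I\cap\mathsf k[\mathcal N_{J_Q}]$. Let $I_0\subset\mathsf k[\mathcal N_{J_Q}]$ be generated by the $f_t\circ\iota$. The ring $K[\mathcal N_{J_Q}]$ is a free module over $\mathsf k[\mathcal N_{J_Q}]$ with a basis containing $1$, and $I=I_0K[\mathcal N_{J_Q}]$, so $I\cap\mathsf k[\mathcal N_{J_Q}]=I_0$. Thus $I_0$ is prime, its extension $I$ to $K$ is prime, and its height is $c-\ell$ because $K[\mathcal N_{J_Q}]/I$ is an integral extension of $\mathsf k[\mathcal N_{J_Q}]/I_0$ and so has the same dimension.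 This proves Theorem~\ref{thm:main}.

\medskip\noindent\emph{The sequence $s$ is $s(P)$.}
The standard form of an element of $W_P^Q(\mathsf k)$ lies in $Z=\overline{\Omega_s}$, so $\mu_b\ge\sigma_b$ for $b<\ell$. If $A\in\Omega'(\mathsf k)$, then $\pi(A)\in W_P^Q(\mathsf k)$, and its standard form $\iota\pi(A)$ lies in $\Omega_s$ by Lemma~\ref{lem:saturated}. So $\mu_b=\sigma_b$ for $b<\ell$, and $\mu_\ell=\ell(P)=\sigma_\ell$. Hence $s=s(P)$, which proves Theorem~\ref{thm:explicit}(b) and shows that $s(P)\in\operatorname{Box}(Q)$.

\medskip\noindent\emph{Injectivity.}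
By \eqref{eq:Z} the sequence $s(P)$ determines $\overline{W_P^Q}$, and $P$ is its generic type.

\medskip\noindent\emph{Surjectivity.}
Let $s\in\operatorname{Box}(Q)$. By Lemma~\ref{lem:saturated}, $\Omega_s=\pi(\Omega_s)\times\mathbb A^N$. So $Y=\overline{\pi(\Omega_s)}$ is irreducible of codimension $|s|-\ell$, and $\pi^{-1}(Y)=\overline{\Omega_s}$. Let $A\in\Omega_s^\circ$. All lifts of $\pi(A)$ lie in $\Omega_s$, so their determinants have order at least $|s|$, with equality for $A$. By Lemma~\ref{lem:corank}, $\pi(A)$ has exactly $|s|$ Jordan blocks. Let $P$ be the generic type of $Y$. Since $\pi(\Omega^\circ_s)$ is dense in $Y$, it contains a matrix of type $P$, so $\ell(P)=|s|$. From $Y\subset\overline{W_P^Q}$ we get $\operatorname{codim}W_P^Q\le\ell(P)-\ell$. By Proposition~\ref{prop:codimW} equality holds, $\mathfrak D(P)=Q$, and $W_P^Q$ is irreducible, so $\overline{W_P^Q}=Y$. Thus \eqref{eq:Z} holds for $P$ and $s$, and $s=s(P)$. This proves (a).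

\medskip\noindent\emph{Sharpness.}
Let $Q=(2\ell,2\ell-2,\dots,2)$ and $s=(1,\dots,1,2)\in\operatorname{Box}(Q)$, and let $P\in\mathfrak D^{-1}(Q)$ have $s(P)=s$, so $\ell(P)=\ell+1$. Then $\mathcal E(s)$ consists of $t=(1,\dots,1)$. All $\tau_{m,\ell}(t)$ vanish, so $p(t)=1$ and $f_t=[x^\ell]\Delta_\ell$. This polynomial is homogeneous of degree $\ell$ and contains the monomial $z_{1,1}\cdots z_{\ell,1}$ with coefficient $1$, because every other term of the determinant involves an off-diagonal coordinate. The variables $z_{b,1}$ are coordinates of $\mathcal N_{J_Q}$ since $q_b\ge2$. So the ideal of $\overline{W_P^Q}$ is principal, generated by a form of degree exactly $\ell$, and each of its nonzero elements has degree at least $\ell$. This proves (c); the case $\ell=2$ is Example~\ref{ex:42}.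
\end{proof}

\begin{remark}\label{rem:stable}
The proof used only that $r_i\ge2$, and this gives the stability of such $Q$. The sequence $s=(1,\dots,1)$ corresponds to a partition $P$ with $\mathfrak D(P)=Q$ and $\overline{W_P^Q}=\mathcal N_{J_Q}$. The second equality says $P=\mathfrak D(Q)$. Then $P=\mathfrak D(Q)\ge Q=\mathfrak D(P)\ge P$, so $\mathfrak D(Q)=Q$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{BIK} Mats Boij, Anthony Iarrobino, Leila Khatami, \emph{Jordan Type stratification of spaces of commuting nilpotent matrices}, arXiv:2409.13553 (2024).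
\end{thebibliography}
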